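# Restricting Bianchi cusp forms to the modular surface: a decay rate that holds on average and fails in general

## 1. Odd forms, and forms on average

**Setting.** Let $D<0$ be such that $E=\mathbb{Q}(\sqrt D)$ is an imaginary quadratic field of class number $1$. Write $\mathcal O=\mathcal O_E$ for its ring of integers, $d$ for its discriminant, $G=\mathrm{SL}_2(\mathcal O)$ and $\Gamma=\mathrm{SL}_2(\mathbb Z)\subset G$. Hyperbolic three-space $\mathbb H^3=\mathrm{SL}_2(\mathbb C)/\mathrm{SU}(2)$ is the set of points $P=z+jr$ with $z=x+iy\in\mathbb C$, $r>0$. It carries the metric $r^{-2}(dx^2+dy^2+dr^2)$, the volume $dx\,dy\,dr/r^3$, and the Laplacian $\Delta=-r^2(\partial_x^2+\partial_y^2+\partial_r^2)+r\partial_r$. If $\gamma\in\mathrm{SL}_2(\mathbb C)$ has lower row $(c,d')$, the height of $\gamma P$ is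
$$r(\gamma P)=\frac{r}{|cz+d'|^2+|c|^2r^2},\qquad\text{so}\qquad r(P)\,r(\gamma P)\le |c|^{-2}\ \text{ if }c\neq0.\tag{1}$$
The upper half-plane $\mathbb H=\{x+jr\}$ is a totally geodesic plane in $\mathbb H^3$, stable under $\Gamma$. Its area measure is $d\mu=dx\,dr/r^2$, and $\Gamma\backslash\mathbb H$ has finite area.

A *Bianchi Maass cusp form* is a square-integrable $G$-invariant eigenfunction $\phi$ of $\Delta$ with $\int_{\mathbb C/\mathcal O}\phi(z+jr)\,dz=0$ for every $r$. We use the standard facts: cusp forms are smooth and decay rapidly, with their derivatives, as $r\to\infty$ (there is one cusp, because the class number is $1$); their spectrum is discrete, and the eigenspaces are finite-dimensional. Let $(\phi_j)$ be an orthonormal basis of real-valued cusp forms. The Laplace eigenvalue of $\phi_j$ is $\lambda_j=1+4t_j^2$, where $t_j$ is real or purely imaginary with $|t_j|<\frac12$; if $t_j$ is real we take $t_j\ge0$. Put $C(\phi_j)=(3+|t_j|)^4$,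 the archimedean part of the analytic conductor.

Restrict $\phi_j$ to the surface and use it as a signed density: $d\mu_j=\phi_j\,d\mu$. How close is $\mu_j$ to the multiple of $\mu$ that has the same total mass? For $H\in C_b(\Gamma\backslash\mathbb H)$ the error is
$$\mathcal D_j(H)=\int_{\Gamma\backslash\mathbb H}H\,d\mu_j-\frac{\mu_j(\Gamma\backslash\mathbb H)}{\mu(\Gamma\backslash\mathbb H)}\int_{\Gamma\backslash\mathbb H}H\,d\mu .$$
The following statement is from Peter Humphries and Jesse Thorner, "New variants of arithmetic quantum ergodicity", arXiv:2403.14591 (2024).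

**Conjecture.** If $H\in C_b(\Gamma\backslash\mathbb H)$ is fixed, then $\lim_{C(\phi_j)\to\infty}C(\phi_j)^{1/8}\mathcal D_j(H)=0$.

Note that $C(\phi_j)^{1/8}=(3+|t_j|)^{1/2}$: the claim is decay faster than $|t_j|^{-1/2}$.

**Trivial cases.** If $H$ is constant, $\mathcal D_j(H)=0$. If $\phi_j$ is odd under the reflection in the plane, $\phi_j(\bar z+jr)=-\phi_j(z+jr)$, then at $z=x$ real we get $\phi_j(x+jr)=-\phi_j(x+jr)$. So $\phi_j$ vanishes on $\mathbb H$ and $\mathcal D_j(H)=0$ for every $H$.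

The next case is also easy, and it covers most $j$: fix $H$ and average over $j$.

**Theorem 1 (any real orthonormal basis of Laplace eigenfunctions).** For $H\in L^2(\Gamma\backslash\mathbb H)$ and $T\ge1$,
$$\sum_{|t_j|\le T}\Big|\int_{\Gamma\backslash\mathbb H} H\phi_j\,d\mu\Big|^2\ll T\|H\|_2^2.$$
Hence for $H\in C_b$, $\epsilon>0$, $a\ge0$,
$$\#\{j:T<t_j\le2T,\ C(\phi_j)^a|\mathcal D_j(H)|\ge\epsilon\}\ll_H\epsilon^{-2}T^{1+8a}.$$
For $a=1/8$ this is $O(\epsilon^{-2}T^2)$, while by Weyl's law there are $\asymp T^3$ indices with $T<t_j\le2T$.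

**Step 1: Siegel sets cover the quotient boundedly often.** This lets us estimate integrals over simple boxes by integrals over $G\backslash\mathbb H^3$. Let $K\subset\mathbb C$ be bounded and $\mathfrak S=\{z+jr:z\in K,\ r\ge\frac{\sqrt3}2\}$. We claim that, uniformly in $P\in\mathfrak S$, the number of $\gamma\in G$ with $\gamma P\in\mathfrak S$ is bounded. Let $(c,d')$ be the lower row of $\gamma$. If $c=0$, then $\gamma P=u^2z+ub+jr$ with $u\in\mathcal O^\times$, $b\in\mathcal O$, and boundedly many $b$ keep the point in $K$. If $c\ne0$, put $r'=r(\gamma P)$. By (1), $\frac34\le rr'\le|c|^{-2}$, so $c$ takes finitely many values, and $r\le 2/\sqrt3$ because $r'\ge\sqrt3/2$ and $|c|\ge1$. By (1) again $|cz+d'|^2\le r/r'\le\frac43$, so there are boundedly many $d'$. Given $(c,d')$, $\gamma$ is determined up to a translation on the left by an element of $\mathcal O$, and $K$ allows boundedly many translations. Consequently $\int_{\mathfrak S}F\ll_K\int_{G\backslash\mathbb H^3}F$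 for $G$-invariant $F\ge0$.

**Step 2: pass from the plane to space.** Let $f=\sum_{|t_j|\le T}b_j\phi_j$ (a finite sum). We aim at
$$\int_{\Gamma\backslash\mathbb H}|f|^2d\mu\ll T\|f\|^2 .\tag{2}$$
A fundamental domain for $\Gamma$ lies in $\{|x|\le\frac12,\ r\ge\frac{\sqrt3}2\}$. For a $C^1$ function $h$ on $[0,1]$, $h(0)\le\int_0^1(|h|+|h'|)$. Apply this to $h(y)=|f(x+iy+jr)|^2$:
$$|f(x+jr)|^2\le\int_0^1\big(|f|^2+2|f||\partial_yf|\big)(x+iy+jr)\,dy .$$
Write $|\nabla f|$ for the hyperbolic length of the gradient, so $r|\partial_yf|\le|\nabla f|$. Put $\mathfrak B=\{|x|\le\frac12,\ 0\le y\le1,\ r\ge\frac{\sqrt3}2\}$. Integrating against $dx\,dr/r^2=r\,dx\,dr/r^3$,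
$$\int_{\Gamma\backslash\mathbb H}|f|^2d\mu\le\int_{\mathfrak B}\big(r|f|^2+2|f||\nabla f|\big)\frac{dx\,dy\,dr}{r^3}\ll\|f\|\Big(\int_{\mathfrak B}r^2|f|^2\frac{dx\,dy\,dr}{r^3}\Big)^{1/2}+\|f\|\,\|\nabla f\|,$$
by Cauchy–Schwarz and Step 1.

**Step 3: use cuspidality to remove the weight $r^2$.** For each $r$ the function $z\mapsto f(z+jr)$ is $\mathcal O$-periodic with mean zero, so Poincaré's inequality on $\mathbb C/\mathcal O$ gives $\int_{\mathbb C/\mathcal O}|f|^2dz\ll\int_{\mathbb C/\mathcal O}(|f_x|^2+|f_y|^2)dz$. The square $|x|\le\frac12$, $0\le y\le1$ meets each class of $\mathbb C/\mathcal O$ boundedly often. Hence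
$$\int_{\mathfrak B}r^2|f|^2\frac{dx\,dy\,dr}{r^3}\ll\int_{z\in\mathbb C/\mathcal O,\ r\ge\sqrt3/2}r^2(|f_x|^2+|f_y|^2)\frac{dx\,dy\,dr}{r^3}\ll\|\nabla f\|^2,$$
again by Step 1, since $r^2(|f_x|^2+|f_y|^2)\le|\nabla f|^2$. Green's formula (no boundary term, by rapid decay) gives $\|\nabla f\|^2=\langle\Delta f,f\rangle=\sum|b_j|^2(1+4t_j^2)\le(1+4T^2)\|f\|^2$. This proves (2).

**Step 4: dualize.** This turns (2) into a bound for the coefficients. Take $b_j=\overline{\int H\phi_j\,d\mu}$. Then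
$$\sum_{|t_j|\le T}|b_j|^2=\int_{\Gamma\backslash\mathbb H}Hf\,d\mu\le\|H\|_2\Big(\int_{\Gamma\backslash\mathbb H}|f|^2d\mu\Big)^{1/2}\ll\|H\|_2T^{1/2}\Big(\sum_{|t_j|\le T}|b_j|^2\Big)^{1/2},$$
which is the first assertion. For the second, $\mathcal D_j(H)=\int(H-\bar H)\phi_j\,d\mu$ with $\bar H=\mu(\Gamma\backslash\mathbb H)^{-1}\int H\,d\mu$. For $T<t_j\le2T$ we have $C(\phi_j)^{2a}\asymp_aT^{8a}$, so $\sum_{T<t_j\le2T}C(\phi_j)^{2a}|\mathcal D_j(H)|^2\ll_H T^{1+8a}$, and Chebyshev's inequality finishes. $\square$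

So for each fixed $H$ the conjectured decay holds off a set of indices of relative size $O(\epsilon^{-2}T^{-1})$. What changes when we ask for every $j$? The exceptional $j$ may depend on $H$, and $H$ may be adapted to a whole sequence of $j$. Put
$$c_j=\frac{\mu_j(\Gamma\backslash\mathbb H)}{\mu(\Gamma\backslash\mathbb H)},\qquad\tilde\phi_j=\phi_j-c_j,\qquad \mathcal D_j(H)=\int_{\Gamma\backslash\mathbb H}H\tilde\phi_j\,d\mu .\tag{3}$$
For a single $j$ the worst $H$ with $|H|\le1$ imitates the sign of $\tilde\phi_j$, and $\mathcal D_j(H)$ is then about $\int|\tilde\phi_j|\,d\mu$. We shall see that $T^{1/2}\int|\tilde\phi_j|\,d\mu$ is unbounded along a sequence, even when only high parts of the surface are counted, and that this is enough: the conjecture is **false**.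

## 2. Hecke bases, and gluing many test functions into one

Write $e(x)=e^{2\pi ix}$, $v=\mathrm{vol}(\mathbb C/\mathcal O)=\sqrt{|d|}/2$, $\kappa_0=4\pi/\sqrt{|d|}$. A matrix in $\mathrm{GL}_2(\mathbb C)$ acts on $\mathbb H^3$ after division by a square root of its determinant; thus $\begin{pmatrix}a&b\\0&d'\end{pmatrix}$ sends $z+jr$ to $\frac{az+b}{d'}+j\left|\frac a{d'}\right|r$.

**Definition (Hecke operators).** For $0\ne n\in\mathcal O$ and $G$-invariant $f$,
$$T_nf(P)=|n|^{-1}\sum_{ad'=n}\ \sum_{b\bmod d'}f\left(\begin{pmatrix}a&b\\0&d'\end{pmatrix}P\right)\qquad(d'\text{ modulo units}).$$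

For example, if $E=\mathbb Q(i)$ and $n=1+i$, then
$$T_{1+i}f(z+jr)=\tfrac1{\sqrt2}\Big[f\big((1+i)z+j\sqrt2r\big)+f\big(\tfrac{z}{1+i}+j\tfrac r{\sqrt2}\big)+f\big(\tfrac{z+1}{1+i}+j\tfrac r{\sqrt2}\big)\Big].$$

Since $\mathcal O$ is a principal ideal domain, row reduction shows that these matrices represent $G\backslash\{\det=n\}$, so $T_nf$ is $G$-invariant. It is *self-adjoint*. Indeed $\{\det=n\}$ is a finite union of double cosets $G\alpha G$, and with $G'=G\cap\alpha^{-1}G\alpha$ (of finite index in $G$) the sum over $G\backslash G\alpha G$ is $\sum_{\delta\in G'\backslash G}f(\alpha\delta P)$. Unfolding, and then substituting $P\mapsto\alpha^{-1}P$,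
$$\int_{G\backslash\mathbb H^3}\sum_{\delta}f(\alpha\delta P)\overline{h(P)}=\int_{G'\backslash\mathbb H^3}f(\alpha P)\overline{h(P)}=\int_{(\alpha G\alpha^{-1}\cap G)\backslash\mathbb H^3}f(P)\overline{h(\alpha^{-1}P)},$$
which is the inner product of $f$ with the operator of the double coset of $\alpha^{-1}$ applied to $h$. As $\alpha^{-1}$ acts like the adjugate of $\alpha$, and $\{\det=n\}$ is stable under the adjugate, $T_n$ is self-adjoint. It maps real functions to real functions, and it commutes with $\Delta$ because it is a sum of isometries. In Section 3 we show that the $T_n$ preserve cusp forms and commute there. Laplace eigenspaces of cusp forms being finite-dimensional, there is a real orthonormal basis of joint eigenfunctions, a *Hecke basis*.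

**Assumption in Theorems 2 and 3:** $(\phi_j)$ is a Hecke basis. This is implicit in speaking of the analytic conductor of $\phi_j$. If the conjecture is read as a statement about every orthonormal basis, a Hecke basis is one instance, so the conjecture is refuted under either reading.

Let $\varepsilon=-1$ if $d\ne-4$ and $\varepsilon=i$ if $d=-4$. This unit is not the square of a unit: $-1$ is a square only if $i\in\mathcal O$, and for $d=-4$ the squares are $\pm1$. The unit group is cyclic of even order, so $[\mathcal O^\times:(\mathcal O^\times)^2]=2$. We have $T_\varepsilon f(z+jr)=f(\varepsilon z+jr)$, and $T_\varepsilon^2=1$ since $\mathrm{diag}(\varepsilon,\varepsilon^{-1})\in G$ acts by $z\mapsto\varepsilon^2z$. For $s=\pm1$ let $J_s=\{j:T_\varepsilon\phi_j=s\phi_j\}$; every $j$ lies in $J_+$ or $J_-$.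

**Theorem 2 (disproof).** Let $h>0$ be a function with $h(x)=o(\log x)$ as $x\to\infty$. There is $H\in C^\infty(\Gamma\backslash\mathbb H)$, bounded and vanishing at the cusp, with
$$\limsup_j\ C(\phi_j)^{1/8}|\mathcal D_j(H)|/h(C(\phi_j))=\infty .$$
In particular ($h=1$) the conjecture is false. One can use only $j\in J_+$, or only $j\in J_-$.

**Theorem 3.** Let $s\in\{\pm1\}$. There are $c_*>0$, $X_0$ such that for every $X\ge X_0$ there are $T\in[X,2X]$ and $j\in J_s$ with $|t_j-T|\le1$ and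
$$\int_{\Omega_T}|\tilde\phi_j|\,d\mu\ge c_*T^{-1/2}\log T,\qquad\Omega_T=\{x+jr:\ x\in\mathbb R/\mathbb Z,\ T^{1/80}/e\le r\le2eT^{1/40}\}\subset\Gamma\backslash\mathbb H.$$

By (1), two points of $\mathbb H$ with height $>1$ are $\Gamma$-equivalent only by a translation, so $\Omega_T$ really embeds in $\Gamma\backslash\mathbb H$ for $T$ large.

**Theorem 3 implies Theorem 2.** The purpose is to produce one $H$ that is bad for infinitely many $j$. Using Theorem 3 with a rapidly increasing sequence of values of $X$, choose $T_i\to\infty$ and $j_i\in J_s$ as in Theorem 3, with the $\Omega_{T_i}$ pairwise disjoint and the $j_i$ distinct. The sign of $\tilde\phi_{j_i}$ is an almost everywhere limit, on $\Omega_{T_i}$, of real functions in $C_c^\infty$ of the interior bounded by $1$. By dominated convergence there is a real $H_i\in C_c^\infty$ supported in the interior of $\Omega_{T_i}$ with $|H_i|\le1$ and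
$$\int H_i\tilde\phi_{j_i}\,d\mu\ge\tfrac12\int_{\Omega_{T_i}}|\tilde\phi_{j_i}|\,d\mu .$$
For a real null sequence $b\in c_0(\mathbb N)$ put $H_b=\sum_ib_iH_i$. The sum is locally finite (the $\Omega_{T_i}$ move into the cusp), so $H_b$ is smooth; it vanishes at the cusp because $b_i\to0$; and $\|H_b\|_\infty\le\|b\|_\infty$. Consider on $c_0$ the functionals
$$\mathcal L_i(b)=C(\phi_{j_i})^{1/8}\,h(C(\phi_{j_i}))^{-1}\,\mathcal D_{j_i}(H_b).$$
They are bounded, since $|\mathcal D_j(H)|\le\|H\|_\infty\int|\tilde\phi_j|\,d\mu<\infty$. At the $i$-th unit vector, Theorem 3 gives $\|\mathcal L_i\|\ge\frac12(3+t_{j_i})^{1/2}c_*T_i^{-1/2}\log T_i/h(C(\phi_{j_i}))\gg\log T_i/h(C(\phi_{j_i}))$. As $\log C(\phi_{j_i})\asymp\log T_i$ and $h(x)=o(\log x)$, this tends to infinity. By the uniform boundedness principle some $b\in c_0$ has $\sup_i|\mathcal L_i(b)|=\infty$, and as each $\mathcal L_i(b)$ is finite, the limsup is infinite. Take $H=H_b$. $\square$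

Had Theorem 3 given only $c_*T^{-1/2}$, the norms $\|\mathcal L_i\|$ (with $h=1$) would merely be bounded below, and the principle would give nothing. The factor $\log T$ is what this argument needs.

The rest of the notes prove Theorem 3. Fix $s$. Implied constants depend only on $E$ and on the fixed bump functions $A_0,\chi$ introduced below, unless indicated; "for $T$ large" may depend on further constants that are fixed along the way.

## 3. Fourier coefficients and the Hecke relations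

Put $\psi_n(z)=e(\mathrm{Tr}(nz/\sqrt d))$ for $n\in\mathcal O$, where $\mathrm{Tr}(w)=2\,\mathrm{Re}\,w$. Since the inverse different is $\mathcal O/\sqrt d$, these are the characters of $\mathbb C/\mathcal O$. The real phase of $\psi_n$ has gradient of length $4\pi|n|/\sqrt{|d|}=\kappa_0|n|$. On the plane,
$$\psi_n(x)=e(\ell(n)x)\quad(x\in\mathbb R),\qquad\ell(w)=2\,\mathrm{Re}(w/\sqrt d).$$
Here $\ell(n)\in\mathbb Z$ for $n\in\mathcal O$, and $\ell(n)=0$ iff $n\in\mathbb R$, because $\sqrt d$ is purely imaginary. For $E=\mathbb Q(i)$, $\sqrt d=2i$ and $\ell(a+bi)=b$.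

If $u(r)\psi_n(z)$ is an eigenfunction of $\Delta$ and $u(r)=rk(r)$, then $-r^2u''+ru'+\kappa_0^2|n|^2r^2u=r\,(-r^2k''-rk'+\kappa_0^2|n|^2r^2k+k)$. So eigenvalue $1+4t^2$ means that $k$ solves the Bessel equation with index $2it$ and argument $\kappa_0|n|r$. A cusp form has no $n=0$ term, and square-integrability selects the decaying solution:
$$\phi_j(z+jr)=\sum_{n\ne0}\rho_j(n)\,rK_{2it_j}(\kappa_0|n|r)\psi_n(z).\tag{4}$$
Invariance under $\mathrm{diag}(u,u^{-1})$, $u\in\mathcal O^\times$, gives $\rho_j(u^2n)=\rho_j(n)$. Write $m\sim n$ if $m\in(\mathcal O^\times)^2n$. For $E=\mathbb Q(i)$: $1\sim-1$, but $1\not\sim i$.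

**Step 1: the action of $T_n$ on coefficients.** Let $\phi$ be a cusp form with coefficients $\rho$. In $T_n\phi$ the term $m$ of (4) at the point $\frac{az+b}{d'}+j|\frac a{d'}|r$ contains $\psi_m(b/d')$. Its sum over $b\bmod d'$ is $|d'|^2$ if $d'|m$, and $0$ otherwise. If $m=d'm'$, the frequency in $z$ is $k=am'$, the Bessel argument is $\kappa_0|m||a/d'|r=\kappa_0|k|r$, and the coefficient is $\rho(d'm')=\rho(nk/a^2)$. The scalar factor is $|n|^{-1}\cdot|a/d'|\cdot|d'|^2=1$. So $T_n\phi$ is a cusp form with the same eigenvalue and coefficients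
$$\rho_{T_n\phi}(k)=\sum_{(a)|(n,k)}\rho(nk/a^2).\tag{5}$$

**Step 2: an algebra that makes the relations transparent.** We need that the $T_n$ commute and how their eigenvalues multiply. Let $\mathcal R$ be the complex vector space with basis $x_n$, $n\in(\mathcal O\setminus0)/(\mathcal O^\times)^2$. Fix a generator $\pi$ of each prime ideal; for $n=u\prod\pi^{k_\pi}$ identify
$$x_n=[u]\otimes\bigotimes_\pi U_{k_\pi}(X_\pi),\qquad U_k(X)=\sum_{i=0}^kX^{k-2i},\qquad[u]\in\mathbb C[\mathcal O^\times/(\mathcal O^\times)^2].$$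
These elements are linearly independent. From $U_kU_l=\sum_{i\le\min(k,l)}U_{k+l-2i}$ they span a commutative associative algebra with
$$x_mx_n=\sum_{(a)|(m,n)}x_{mn/a^2}\tag{6}$$
(take $a=\prod\pi^{i_\pi}$; another generator of $(a)$ changes $a^2$ by the square of a unit). View $\rho$ as the linear functional $x_n\mapsto\rho(n)$ on $\mathcal R$. Then (5) says $(T_n\rho)(x_k)=\rho(x_nx_k)$, so $(T_mT_n\rho)(x_k)=\rho(x_nx_mx_k)$ is symmetric in $m,n$. The $T_n$ commute on cusp forms.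

**Step 3: eigenvalues.** Let $T_n\phi_j=\lambda_j(n)\phi_j$; $\lambda_j(n)\in\mathbb R$ by self-adjointness. Equation (5) with $k=1$ gives $\rho_j(n)=\rho_j(1)\lambda_j(n)$, so $\rho_j(1)\ne0$ (else $\phi_j=0$). With $k=m$ it gives
$$\lambda_j(m)\lambda_j(n)=\sum_{(a)|(m,n)}\lambda_j(mn/a^2).\tag{7}$$
For $E=\mathbb Q(i)$ this reads, for $m=n=1+i$, $\lambda_j(1+i)^2=\lambda_j(2i)+1$. We also need a crude size bound. Evaluate $T_n\phi_j$ at a point where $|\phi_j|$ is maximal; such a point exists by decay at the cusp. Then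
$$|\lambda_j(n)|\le|n|^{-1}\sum_{(d')|n}|d'|^2\ll|n|^{-1}\cdot|n|^2\cdot|n|^2=|n|^3,\tag{8}$$
as there are $\ll|n|^2$ elements of $\mathcal O$ of absolute value at most $|n|$.

## 4. Exact orthogonality from Poincaré series

The goal is a probability measure on the spectrum for which the numbers $\lambda(n)$, $|n|\le y_0$, are exactly orthonormal up to units. Let $y_0\ge1$ and $g\in C_c^\infty((y_0,\infty))$ (complex-valued), and put
$$\|g\|^2=\int|g|^2y^{-3}dy,\qquad g^*(t)=\int g(y)K_{2it}(\kappa_0y)y^{-2}dy .$$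
Let $N=\big\{\begin{pmatrix}1&b\\0&1\end{pmatrix}:b\in\mathcal O\big\}$. For $0<|n|\le y_0$ let
$$f_n(z+jr)=\psi_n(z)g(|n|r),\qquad P_n(P)=\sum_{\gamma\in N\backslash G}f_n(\gamma P).$$

**Step 1: inner products of Poincaré series.** This yields the right side of the orthogonality relation. Since $|n|\le y_0$, $f_n$ is supported in $r>y_0/|n|\ge1$. By (1), if $r(P)>1$ and $\gamma$ has $c\ne0$, then $r(\gamma P)<1$ and $f_n(\gamma P)=0$. So on $\{r>1\}$ only $\gamma\in N\backslash G_\infty\cong\mathcal O^\times$ contribute, and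
$$P_n=\sum_{u\in\mathcal O^\times}\psi_{u^2n}(z)\,g(|n|r)\qquad(r>1).$$
In particular $P_n$ is smooth and compactly supported on $G\backslash\mathbb H^3$. Unfold, with a factor $2$ because $-I\in G$ acts trivially and $-I\notin N$:
$$\langle P_m,P_n\rangle=2\int_{N\backslash\mathbb H^3}P_m\overline{f_n}=2v\,\#\{u:u^2m=n\}\int g(|m|r)\overline{g(|n|r)}\frac{dr}{r^3}=4v|m|^2\|g\|^2\mathbf 1_{m\sim n}.$$
Here $\#\{u:u^2m=n\}=2\cdot\mathbf 1_{m\sim n}$, since two solutions differ by a sign. Similarly, $K_{2it_j}$ being real, (4) gives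
$$\langle P_n,\phi_j\rangle=2\int_{N\backslash\mathbb H^3}f_n\overline{\phi_j}=2v\,\overline{\rho_j(n)}\int g(|n|r)K_{2it_j}(\kappa_0|n|r)\frac{dr}{r^2}=2v|n|\,\overline{\rho_j(n)}\,g^*(t_j).$$

**Step 2: Eisenstein coefficients.** The continuous spectrum enters Parseval's formula; we need its Hecke eigenvalues and the size of its first coefficient. For $\mathrm{Re}\,\sigma>1$ let
$$E(P,\sigma)=\sum_{(c,d')=1,\ \bmod\mathcal O^\times}\Big(\frac r{|cz+d'|^2+|c|^2r^2}\Big)^{1+\sigma}.$$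
Every $(c,d')\ne0$ is a gcd times a coprime pair, so $\zeta_E(1+\sigma)E(P,\sigma)$ is the same sum over all $(c,d')\ne0$ modulo units. Put $F(z)=r^{1+\sigma}(|z|^2+r^2)^{-1-\sigma}$ and $\hat F(n)=\int_{\mathbb C}F\,\overline{\psi_n}\,dx\,dy$. For $c\ne0$ the term is $|c|^{-2-2\sigma}F(z+d'/c)$. The lattice $c^{-1}\mathcal O$ has covolume $v/|c|^2$, and the characters trivial on it are $\psi_n$ with $c|n$. Poisson summation over $d'$ gives
$$\sum_{d'\in\mathcal O}|c|^{-2-2\sigma}F(z+d'/c)=|c|^{-2\sigma}v^{-1}\sum_{c|n}\hat F(n)\psi_n(z).$$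
Writing $F=\frac{r^{1+\sigma}}{\Gamma(1+\sigma)}\int_0^\infty\tau^\sigma e^{-\tau(r^2+|z|^2)}d\tau$ we get, for $n\ne0$,
$$\hat F(n)=\frac{r^{1+\sigma}}{\Gamma(1+\sigma)}\int_0^\infty\tau^\sigma e^{-\tau r^2}\frac\pi\tau e^{-\kappa_0^2|n|^2/4\tau}d\tau=\frac{2\pi}{\Gamma(1+\sigma)}\Big(\frac{\kappa_0|n|}2\Big)^\sigma rK_\sigma(\kappa_0|n|r),$$
by $\int_0^\infty\tau^{\sigma-1}e^{-\tau r^2-k^2/4\tau}d\tau=2(k/2r)^\sigma K_\sigma(kr)$. Sum over the ideals $(c)|n$; the pairs with $c=0$ contribute only to the constant term. So the $n$-th coefficient of $E(\cdot,\sigma)$, $n\ne0$, is $\rho_\sigma(n)rK_\sigma(\kappa_0|n|r)$ with $\rho_\sigma(n)=\rho_\sigma(1)\lambda_\sigma(n)$,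
$$\lambda_\sigma(n)=\sum_{(c)|n}\Big|\frac n{c^2}\Big|^\sigma,\qquad\rho_\sigma(1)=\frac{2\pi(2\pi/\sqrt{|d|})^\sigma}{v\,\Gamma(1+\sigma)\zeta_E(1+\sigma)},$$
and this persists under analytic continuation to $\sigma=2it$. Since $\lambda_\sigma(n)=\prod_\pi U_{k_\pi}(|\pi|^\sigma)$ is the value of $x_n$ under an algebra homomorphism, (6) shows that $\lambda_\sigma$ satisfies (7). It is real for $\sigma\in i\mathbb R$ (swap $c$ and $n/c$). Replacing $c$ by $c\varepsilon$ shows that $E(\cdot,\sigma)$ is $T_\varepsilon$-invariant.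

**Step 3: the spectral theorem.** (Elstrodt–Grunewald–Mennicke, *Groups Acting on Hyperbolic Space*, Ch. 6 and 8.) For $F,F'\in C_c^\infty(G\backslash\mathbb H^3)$, $\langle F,F'\rangle$ is the sum of $\sum_j\langle F,\phi_j\rangle\overline{\langle F',\phi_j\rangle}$, the contribution of the constants, and $C\int_{\mathbb R}\langle F,E(\cdot,2it)\rangle\overline{\langle F',E(\cdot,2it)\rangle}dt$ with a constant $C=C(E)>0$. The $P_n$ are orthogonal to constants because $n\ne0$, and as in Step 1, $\langle P_n,E(\cdot,2it)\rangle=2v|n|\overline{\rho_{2it}(n)}g^*(t)$.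

**Step 4: separate the two signs and normalize.** Conjugation by $\mathrm{diag}(\varepsilon,1)$ preserves $G$ and $N$, and $f_n(\varepsilon z+jr)=f_{\varepsilon n}(z+jr)$; hence $T_\varepsilon P_n=P_{\varepsilon n}$. Put $P_n^s=P_n+sP_{\varepsilon n}$. Expanding, and using $\varepsilon^2\in(\mathcal O^\times)^2$ (so $\varepsilon m\sim n\iff m\sim\varepsilon n$),
$$\langle P_m^s,P_n^s\rangle=8v|m|^2\|g\|^2\big(\mathbf 1_{m\sim n}+s\mathbf 1_{m\sim\varepsilon n}\big).$$
As $T_\varepsilon$ is self-adjoint, $\langle P_n^s,\phi_j\rangle$ equals $2\langle P_n,\phi_j\rangle$ if $j\in J_s$ and $0$ otherwise. The pairing with $E(\cdot,2it)$ is multiplied by $1+s$: the continuous part is present only for $s=1$, with the same factor $2$. In Parseval's formula for $\langle P_m^s,P_n^s\rangle$ insert $\rho_j(n)=\rho_j(1)\lambda_j(n)$ and divide by $8v|mn|\|g\|^2$; this is legitimate on the right because $|m|=|n|$ whenever the right side is nonzero. For all $0<|m|,|n|\le y_0$,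
$$\mathbb E[\lambda(m)\lambda(n)]=\mathbf 1_{m\sim n}+s\,\mathbf 1_{m\sim\varepsilon n}.\tag{9}$$
Here $\mathbb E$ is integration over $\mathfrak X=J_s$ (if $s=-1$) or $\mathfrak X=J_s\sqcup\mathbb R$ (if $s=1$) against the positive measure with mass
$$\omega_j=2v|\rho_j(1)|^2|g^*(t_j)|^2/\|g\|^2\ \text{ at }j,\qquad\text{density }C_E|\rho_{2it}(1)|^2|g^*(t)|^2/\|g\|^2\,dt\ \text{ on }\mathbb R\quad(C_E=2vC),$$
with $\lambda=\lambda_j$, resp. $\lambda=\lambda_{2it}$. Taking $m=n=1$, and since $1\not\sim\varepsilon$, the total mass is $1$: we have a probability measure $\mathbb P$. The right side of (9) vanishes unless $m,n$ are associates, has absolute value at most $1$ (both indicators cannot be $1$), and equals $1$ if $m=n$.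

## 5. Concentrating the measure at spectral parameter $T$

The function $g$ is still free. We want $\mathbb P$ to live on $|t|$ within $\eta$ of $T$, with $y_0$ a constant multiple of $T$.

**Step 1: a second-moment identity for $t^2-T^2$.** Write $y=e^u$, $g(y)=y\,p(u)$. Then $\|g\|^2=\int|p|^2du=:\|p\|^2$ and $g^*(t)=\int p(u)K_{2it}(\kappa_0e^u)du$. As a function of $u$, $K_{2it}(\kappa_0e^u)''=(\kappa_0^2e^{2u}-4t^2)K_{2it}(\kappa_0e^u)$. With $Lp=-p''+\kappa_0^2e^{2u}p$, integration by parts shows that $(L-4T^2)p$, supported in $\mathrm{supp}\,p$, has transform $(4t^2-4T^2)g^*(t)$. Parseval before normalization, with $m=n=1$, applied to this function gives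
$$\mathbb E[(4t^2-4T^2)^2]=\|(L-4T^2)p\|^2/\|p\|^2.\tag{10}$$

**Step 2: a WKB choice of $p$.** It makes the right side of (10) small. For $\Lambda\ge1$ put
$$c=e^{-\Lambda}/\kappa_0,\qquad y_0=cT,\qquad u_0=\log(cT).$$
Fix a real $0\ne A_0\in C_c^\infty((0,1))$ and let $A(u)=A_0((u-u_0)/\Lambda)$. Its support lies in $u_0<u<u_0+\Lambda$, i.e. $cT<e^u<T/\kappa_0$. There put $q=(4T^2-\kappa_0^2e^{2u})^{1/2}\in[\sqrt3T,2T]$, $\theta'=q$, and $p=Aq^{-1/2}e^{i\theta}$. Then
$$p''=\big((Aq^{-1/2})''+2iq(Aq^{-1/2})'+iq'Aq^{-1/2}-q^2Aq^{-1/2}\big)e^{i\theta},$$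
and $2iq(Aq^{-1/2})'=2iq^{1/2}A'-iq'Aq^{-1/2}$, so the terms with $q'$ cancel. As $(L-4T^2)p=-p''-q^2p$,
$$(L-4T^2)p=-\big(2iq^{1/2}A'+(Aq^{-1/2})''\big)e^{i\theta}.$$
Here $q=T\cdot(4-(\kappa_0e^u/T)^2)^{1/2}$ with $\kappa_0e^u/T\in(0,1]$, so $q^{-1/2}$ and its first two $u$-derivatives are $O(T^{-1/2})$. Thus $\|(L-4T^2)p\|^2\le16T\|A'\|^2+O(T^{-1}(\|A\|^2+\|A'\|^2+\|A''\|^2))$ and $\|p\|^2\ge\|A\|^2/2T$. Since $\|A\|^2=\Lambda\|A_0\|^2$, $\|A'\|^2=\Lambda^{-1}\|A_0'\|^2$, $\|A''\|^2=\Lambda^{-3}\|A_0''\|^2$, the right side of (10) is at most $32T^2\Lambda^{-2}\|A_0'\|^2/\|A_0\|^2+O(1)\ll(T/\Lambda)^2$ for $T\ge T_0(\Lambda)$. By Chebyshev there is a constant $C$ such that, for $0<\eta\le1$,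
$$\mathbb P(|t^2-T^2|>\eta T)\le C/(\Lambda\eta)^2.\tag{11}$$
If $|t^2-T^2|\le\eta T$ and $T>1$, then $t^2>0$, so $t$ is real, and $\big||t|-T\big|\le\eta T/(|t|+T)\le\eta$.

**Step 3: no single point is too heavy.** We bound $g^*(t)$ for $t$ real, $\big||t|-T\big|\le1$. Let $w(u)=K_{2it}(e^u)$, $t\ne0$ real. The energy $\mathcal E=w'^2+(4t^2-e^{2u})w^2$ satisfies $\mathcal E'=2w'\big(w''+(4t^2-e^{2u})w\big)-2e^{2u}w^2=-2e^{2u}w^2\le0$. As $u\to-\infty$, $w$ is asymptotic to $\mathrm{Re}\,\big(\Gamma(2it)(e^u/2)^{-2it}\big)$ together with its derivative, so $\mathcal E\to4t^2|\Gamma(2it)|^2$. Hence $(4t^2-y^2)K_{2it}(y)^2\le4t^2|\Gamma(2it)|^2$ for $y>0$. On the support of $p$ we have $y=\kappa_0e^u\le T$, so for $T$ large $K_{2it}(y)^2\le3|\Gamma(2it)|^2$, and Cauchy–Schwarz on an interval of length $\Lambda$ gives $|g^*(t)|^2\le3\Lambda|\Gamma(2it)|^2\|g\|^2$. Consequently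
$$\omega_j\ll\Lambda\,|\rho_j(1)\Gamma(2it_j)|^2\qquad(t_j\text{ real},\ |t_j-T|\le1).\tag{12}$$
For the continuous part, $|\Gamma(1+2it)|^2=4t^2|\Gamma(2it)|^2$, and $1/\zeta_E(1+2it)\ll(\log|t|)^{C'}$ for $|t|\ge2$ with some constant $C'$ (classical bounds for $1/\zeta$ and $1/L(\cdot,\chi_d)$ on $\mathrm{Re}=1$). With the formula for $\rho_{2it}(1)$,
$$\mathbb P\big(\text{continuous},\ \big||t|-T\big|\le1\big)\ll\Lambda T^{-2}(\log T)^{2C'}=o(1).\tag{13}$$

**Step 4: choose $T$, and bound the mass of forms with a small first coefficient.** We have $\#\{j:|t_j|\le Y\}\ll Y^3$ for $Y\ge1$ (H. Donnelly, *On the cuspidal spectrum for finite volume symmetric spaces*, J. Differential Geom. 17 (1982)). Given $X$, the intervals $[T-1,T+1]$ with $T\in X+2\mathbb Z$, $T\in[X,2X]$, overlap at most at endpoints and number $\gg X$. They contain $\ll X^3$ of the $t_j$ in total, so some $T\in[X,2X]$ has $\#\{j:|t_j-T|\le1\}\ll T^2$. Fix such a $T$, and put $\alpha_j=T|\rho_j(1)\Gamma(2it_j)|$.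 Summing (12) over at most $O(T^2)$ indices with $|\rho_j(1)\Gamma(2it_j)|<\alpha/T$,
$$\mathbb P(j\in J_s,\ |t_j-T|\le1,\ \alpha_j<\alpha)\ll\Lambda\alpha^2.\tag{14}$$

## 6. Where the direct moment method stops

By (4), on the plane $\phi_j(x+jr)=\rho_j(1)\sum_n\lambda_j(n)\,rK_{2it_j}(\kappa_0|n|r)e(\ell(n)x)$. The natural way to bound $L^1$ norms from below is Hölder,
$$\int|S|^2\le\Big(\int|S|\Big)^{2/3}\Big(\int|S|^4\Big)^{1/3},$$
with a lower bound for the second moment and an upper bound for the fourth, both averaged with $\mathbb E$. The second moment involves $\mathbb E[\lambda(m)\lambda(n)]$, which (9) evaluates for $|m|,|n|\le cT$. In the fourth moment, (7) replaces $\lambda(n_1)\lambda(n_2)$ by a sum of $\lambda(n_1n_2/a^2)$, so we need $|n_1n_2|\le cT$. But $K_{2it}(\kappa_0|n|r)$ oscillates as long as $\kappa_0|n|r<2t$. At height $r$ the sum therefore contains frequencies up to about $2T/(\kappa_0r)$, and products up to its square, of size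 about $T^2$ when $r$ is bounded. Our proof of (9) offers no slack: for $|n|>y_0$ the function $f_n$ may reach below height $1$, where the elements $\gamma$ with $c\ne0$ enter, and $y_0$ cannot be pushed past the oscillatory range $\kappa_0y<2T$ if the measure is to see $t$ near $T$. This is the point where the direct approach stops.

So we want to keep only the frequencies $|n|\ll\sqrt T$, by an operation that does not increase $L^1$ norms. A cutoff in the variable $x$ cannot do this: $x$ sees only $\ell(n)$, not $|n|$. The size of $n$ is visible only in the dependence on $r$. Near $y=\kappa_0|n|r$, in the variable $v=\log r$, the Bessel function satisfies $K''=(y^2-4t^2)K$, so for $y$ small against $t$ its local frequency is $\sqrt{4t^2-y^2}\approx2t-y^2/4t$. Multiply by $e^{2itv}$ and average over $|v|\le1/B$: waves with $y^2/t$ much larger than $B$ should cancel, and those with $y^2/t$ smaller than $B$ survive. At height $r\approx R$ with $B\approx R^2$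 this keeps exactly $|n|\ll\sqrt T$. The average is against a measure of total mass $1$, so it costs nothing in $L^1$. Section 7 makes this precise. Each dyadic-type window $r\approx R$ will contribute $\gg T^{-1/2}$ to $\int|\tilde\phi_j|\,d\mu$, and there are $\gg\log T$ disjoint windows.

## 7. Extracting low frequencies by an average in $\log r$

Fix $0\le\chi\in C_c^\infty([-1,1])$ with $\int\chi=1$. For $B\ge1$, $Y\ge0$ let
$$G_B(Y)=\int e^{iYe^{2v/B}}\chi(v)\,dv .$$
If $Y\le B/40$, then for $|v|\le1$ we have $|Y(e^{2v/B}-1)|\le2e^2Y/B<\frac12$, so $\mathrm{Re}(e^{-iY}G_B(Y))\ge\cos\frac12$ and $|G_B(Y)|\ge\frac12$. For large $Y/B$, the phase has derivative $\frac{2Y}Be^{2v/B}$, whose reciprocal has all $v$-derivatives $O(B/Y)$. Integrating by parts $A$ times, and using $|G_B|\le1$, gives $|G_B(Y)|\ll_A(1+Y/B)^{-A}$.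

**Lemma 1.** Let $T$ be large, $|t-T|\le1$, $1\le B\le T^{1/20}$, $y>0$, $Y=y^2/(8T)$. Then for each $A\ge1$
$$U_t(y):=\int K_{2it}(ye^v)e^{2itv}B\chi(Bv)\,dv=\tfrac12\Gamma(2it)(y/2)^{-2it}\Big\{G_B(Y)+O_A\big(T^{-7/8}(1+Y/B)^{-A}\big)\Big\}.$$

**Step 1: a Mellin integral for $U_t$.** It turns the average into a rapidly decaying factor. Insert $K_{2it}(y)=\frac1{2\pi i}\int2^{w-2}\Gamma(\frac{w+2it}2)\Gamma(\frac{w-2it}2)y^{-w}dw$ $(\mathrm{Re}\,w>0)$ and put $w=2it+2q$. The $v$-integral becomes $\int e^{-2qv}B\chi(Bv)dv=\tilde\chi(2q/B)$ with $\tilde\chi(x)=\int\chi(v)e^{-xv}dv$, so for $\sigma>0$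
$$U_t(y)=\tfrac12(y/2)^{-2it}\,\frac1{2\pi i}\int_{(\sigma)}\Gamma(2it+q)\Gamma(q)(y/2)^{-2q}\tilde\chi(2q/B)\,dq .$$
Everything converges absolutely, by exponential decay of the Gamma factors. Write $q=\sigma+i\xi$. In vertical strips $|\tilde\chi(2q/B)|\ll_N(1+|\xi|/B)^{-N}$. For fixed $\sigma\notin\{0,-1,\dots\}$, $|\Gamma(\sigma+i\tau)|\ll_\sigma(1+|\tau|)^{\sigma-1/2}e^{-\pi|\tau|/2}$.

**Step 2: the main term.** Replace $\Gamma(2it+q)$ by $\Gamma(2it)(2iT)^q$, where $(2iT)^q=(2T)^qe^{i\pi q/2}$. Since $(y/2)^2=2TY$, $(2iT)^q(y/2)^{-2q}=(Ye^{-i\pi/2})^{-q}$. For $0<\vartheta<\pi/2$ and $Z=Ye^{2v/B}e^{-i\vartheta}$, Mellin inversion gives $\frac1{2\pi i}\int_{(\sigma)}\Gamma(q)Z^{-q}dq=e^{-Z}$. Integrate this against $\chi(v)dv$: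
$$\frac1{2\pi i}\int_{(\sigma)}\Gamma(q)\,Y^{-q}e^{i\vartheta q}\,\tilde\chi(2q/B)\,dq=\int e^{-Ye^{2v/B}e^{-i\vartheta}}\chi(v)\,dv .$$
Let $\vartheta\uparrow\pi/2$. On the left, $|\Gamma(q)e^{i\vartheta q}\tilde\chi(2q/B)|\ll(1+|\xi|)^{\sigma-1/2}(1+|\xi|/B)^{-N}$ uniformly in $\vartheta$; on the right the integrand is bounded by $\chi$. By dominated convergence the main term is exactly $\Gamma(2it)G_B(Y)$.

**Step 3: the contour for the difference.** It remains to bound
$$\frac1{2\pi i}\int\big(\Gamma(2it+q)-\Gamma(2it)(2iT)^q\big)\Gamma(q)(y/2)^{-2q}\tilde\chi(2q/B)\,dq .$$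
The bracket vanishes at $q=0$ and cancels the pole of $\Gamma(q)$ there. If $Y\ge B$ use $\sigma=A$. If $Y<B$ shift to $\sigma=-\frac12$ (allowed by the decay of $\tilde\chi$); this crosses only the pole $q=-2it$ of $\Gamma(2it+q)$. Its residue has size $|\Gamma(-2it)\tilde\chi(-4it/B)|\ll_N|\Gamma(2it)|(T/B)^{-N}$, and as $B\le T^{1/20}$ this is $O_N(|\Gamma(2it)|T^{-N})$.

**Step 4: the range $|\xi|\le T^{1/4}$.** Here the two Gamma expressions nearly agree. Let $\varsigma=2it$. From $\log\Gamma(z)=(z-\frac12)\log z-z+\frac12\log2\pi+O(1/|z|)$ and $\log(\varsigma+q)=\log\varsigma+q/\varsigma+O(|q|^2/|\varsigma|^2)$,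
$$\log\Gamma(\varsigma+q)-\log\Gamma(\varsigma)=q\log\varsigma+O\big((1+|q|^2)/|\varsigma|\big).$$
Also $q\log(t/T)=O(|q|/T)$. The errors are $O(T^{-1/2})$, so exponentiating, $\Gamma(2it+q)=\Gamma(2it)(2iT)^q\big(1+O((1+|q|^2)/T)\big)$. Since $|(2iT)^q(y/2)^{-2q}|=Y^{-\sigma}e^{-\pi\xi/2}$ and $e^{-\pi\xi/2}|\Gamma(q)|\ll(1+|\xi|)^{\sigma-1/2}$, this range contributes
$$\ll|\Gamma(2it)|T^{-1}Y^{-\sigma}\int(1+|\xi|)^{\sigma+3/2}(1+|\xi|/B)^{-N}d\xi\ll|\Gamma(2it)|T^{-1}B^{5/2}(Y/B)^{-\sigma},$$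
because the integral is $\ll B^{\sigma+5/2}$. And $B^{5/2}\le T^{1/8}$.

**Step 5: the range $|\xi|>T^{1/4}$.** Here $\tilde\chi$ is tiny. We have $|\Gamma(2it)|\asymp T^{-1/2}e^{-\pi t}$, $(y/2)^{-2\sigma}=(2TY)^{-\sigma}$, and $|2t+\xi|+|\xi|\ge2t$. So both parts of the integrand, without $\tilde\chi$, are $\ll|\Gamma(2it)|(T+|\xi|)^K(Y/B)^{-\sigma}$ with $K=K(A)$ (using $1\le B\le T$ to absorb $B^{-\sigma}$). Further $T\le|\xi|^4$, and $B\le T^{1/20}\le|\xi|^{1/5}$ gives $(|\xi|/B)^{-N}\le|\xi|^{-4N/5}$. For $N$ large this range contributes $\ll|\Gamma(2it)|T^{-1}(Y/B)^{-\sigma}$.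

**Step 6: conclusion.** The difference is $\ll|\Gamma(2it)|T^{-7/8}(Y/B)^{-\sigma}$, plus the residue if $Y<B$. If $Y\ge B$, $(Y/B)^{-A}\ll_A(1+Y/B)^{-A}$. If $Y<B$, $(Y/B)^{1/2}\le1\ll_A(1+Y/B)^{-A}$, and the residue is likewise absorbed. $\square$

**Parameters.** Let $0<\delta,\eta\le1$ and $\Lambda\ge1$ be constants chosen in Section 9, $c=e^{-\Lambda}/\kappa_0$ as before, and
$$M=\sqrt{cT},\qquad M_1=\delta M,\qquad\beta=\frac{\kappa_0^2M_1^2}{8T}=\frac{\kappa_0\delta^2e^{-\Lambda}}8<1 .$$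
(Indeed $\kappa_0\le4\pi/\sqrt3<8$.) Let $R$ run over the powers of $16$ in $[T^{1/80},T^{1/40}]$; there are $\gg\log T$ of them. Put $B=\beta R^2$, so $1\le B\le T^{1/20}$ for $T$ large. For $R\le r\le2R$ put
$$a_n(r)=G_B(Y),\qquad Y=\frac{\kappa_0^2|n|^2r^2}{8T},\qquad\frac YB=\Big(\frac{|n|r}{M_1R}\Big)^2 .$$
As $Y/B\ge(|n|/M_1)^2$, we have $|a_n|\ll(1+|n|/M_1)^{-20}$. If $|n|\le M_1/13$, then $Y/B\le4/169<1/40$, so $|a_n|\ge\frac12$.

**The extracted function.** For $j\in J_s$ with $t_j$ real, $|t_j-T|\le1$, and $r\in[R,2R]$, let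
$$F_j(x,r)=\int\tilde\phi_j(x+jre^v)(re^v)^{-1}e^{2it_jv}B\chi(Bv)\,dv,\qquad F_j^\sharp=F_j-\int_0^1F_j\,dx .$$

*It is controlled by the $L^1$ norm of $\tilde\phi_j$.* Let $A_R=\{x\in\mathbb R/\mathbb Z,\ R/e\le r\le2eR\}$. For distinct $R$ these are disjoint, as $2e^2<16$; they lie in $\Omega_T$ and embed in $\Gamma\backslash\mathbb H$, since $R/e>1$ for $T$ large. Substitute $r'=re^v$, $|v|\le1/B\le1$, $dr=e^{-v}dr'$, and $dx\,dr'/r'=r'd\mu\le2eR\,d\mu$:
$$\int_R^{2R}\!\!\int_0^1|F_j^\sharp|\,dx\,dr\le2\int_R^{2R}\!\!\int_0^1|F_j|\,dx\,dr\le4e^2R\int_{A_R}|\tilde\phi_j|\,d\mu .\tag{15}$$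

*It is a short Dirichlet-type sum.* Passing to $F_j^\sharp$ removes $c_j$ and the terms of (4) with $\ell(n)=0$. Each other term contributes $\rho_j(n)U_{t_j}(\kappa_0|n|r)e(\ell(n)x)$. By Lemma 1 with $y=\kappa_0|n|r$, $A=10$, and dropping the unimodular factor $(\kappa_0rM_1/2)^{-2it_j}$,
$$|F_j^\sharp(x,r)|=\tfrac12|\rho_j(1)\Gamma(2it_j)|\,|Z_j(x,r)|,\quad Z_j=\sum_{\ell(n)\ne0}\lambda_j(n)e(\ell(n)x)\Big(\frac{|n|}{M_1}\Big)^{-2it_j}\big(a_n(r)+\mathrm{Err}_n\big),\tag{16}$$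
with $|\mathrm{Err}_n|\ll T^{-7/8}(1+|n|/M_1)^{-20}$ ($\mathrm{Err}_n$ depends on $j$ and $r$). By (8) the sum converges absolutely.

## 8. Second and fourth moments of a sum of length $\sqrt{cT}$

For $\lambda=\lambda(\mathfrak x)$, $\mathfrak x\in\mathfrak X$, put
$$S^\flat(x,r)=\sum_{|n|\le M,\ \ell(n)\ne0}\lambda(n)e(\ell(n)x)b_n,\qquad b_n=(|n|/M_1)^{-2iT}a_n(r).$$
The coefficients $b_n$ do not depend on $\mathfrak x$, and they depend on $n$ only through $|n|$. We use repeatedly: for coefficients $b_n'$ independent of $\mathfrak x$ and a finite set $\mathcal N$ of $n\ne0$ with $|n|\le cT$, (9) and the fact that there are at most $6$ units give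
$$\mathbb E\int_0^1\Big|\sum_{n\in\mathcal N}\lambda(n)e(\ell(n)x)b_n'\Big|^2dx\le\sum_{m,n\in\mathcal N\text{ associates}}|b_m'b_n'|\le6\sum_{n\in\mathcal N}|b_n'|^2 .\tag{17}$$

**Second moment, from below.** Only associates $m,n$ interact, and for them $b_m=b_n$. So by (9)
$$\mathbb E\int_0^1|S^\flat|^2dx=\sum_{|n|\le M,\ \ell(n)\ne0}|b_n|^2\big(\#\{m\sim n:\ell(m)=\ell(n)\}+s\,\#\{m\sim\varepsilon n:\ell(m)=\ell(n)\}\big).$$
The first count is at least $1$ (take $m=n$). The second is nonzero only if $m=\zeta n$ with a unit $\zeta\ne1$ and $\ell((\zeta-1)n)=0$; then $n$ lies on one of at most $5$ real lines through $0$. Distinct points of $\mathcal O$ have distance at least $1$, so these $n$ contribute $O(\sum_{k\ge1}(1+k/M_1)^{-40})=O(M_1)$. The $n\notin\mathbb R$ with $|n|\le M_1/13$ have $|b_n|\ge\frac12$, and there are $\gg M_1^2$ of them. Hence for $T$ large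
$$\mathbb E\int_0^1|S^\flat|^2dx\ge c_0M_1^2 .\tag{18}$$

**Fourth moment, from above.** Apply (7) to $(S^\flat)^2$ and then (9) to $|(S^\flat)^2|^2$. The relation (9) applies because $|n_1n_2/a^2|\le M^2=cT=y_0$; the cutoff at $M$ was made for this. We get
$$\mathbb E\int_0^1|S^\flat|^4dx\le\sum|b_{n_1}b_{n_2}b_{n_3}b_{n_4}|,$$
the sum over tuples $(n_1,\dots,n_4,(a),(a'))$ with $a|n_1,n_2$, $a'|n_3,n_4$, with $n_1n_2/a^2$ and $n_3n_4/a'^2$ associates, and with $\ell(n_1+n_2)=\ell(n_3+n_4)$. Let $\mathcal Q(X)$ be the number of such tuples with $0<|n_i|\le X$.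

**Lemma 2.** $\mathcal Q(X)\ll X^4$ for $X\ge1$.

Split dyadically according to $\max|n_i|\in(X/2,X]$, where $|b_{n_1}b_{n_2}b_{n_3}b_{n_4}|\ll(1+X/M_1)^{-20}$. Then Lemma 2 yields
$$\mathbb E\int_0^1|S^\flat|^4dx\ll\sum_{X=2^k\ge1}X^4(1+X/M_1)^{-20}\le C_0M_1^4 .\tag{19}$$
The constants $c_0,C_0$ depend only on $E$ and $\chi$; (18) and (19) hold for $T\ge T_0(\delta,\Lambda)$, uniformly in $R$ and $r\in[R,2R]$.

**Proof of Lemma 2.** Fix one generator $a$ for each ideal. We use these facts. A disc of radius $\varrho\ge1$ contains $\ll\varrho^2$ points of $\mathcal O$, and a real line meets it in $\ll\varrho$ of them. For $u\ne0$, $\{q\in\mathbb C:\ell(qu)=\text{const}\}$ is a real line. The sum $\sum_{0\ne m\in\mathcal O}|m|^{-4}$ converges, and $n$ has $\ll_\epsilon|n|^\epsilon$ divisors. Write $n_1=am_1$, $n_2=am_2$, $n_3=a'm_3$, $n_4=a'm_4$, so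
$$m_1m_2=\zeta m_3m_4,\quad\zeta\in\mathcal O^\times,\qquad\ell\big(a(m_1+m_2)-a'(m_3+m_4)\big)=0 .$$
Let $\nu=\max(|m_1|,|m_2|)$, $\nu'=\max(|m_3|,|m_4|)$; then $|a|\le X/\nu$, $|a'|\le X/\nu'$.

**Step 1: tuples with $m_1+m_2=0=m_3+m_4$,** for which the linear condition is empty. Then $m_1^2=\zeta m_3^2$, so $m_3/m_1$ is a unit and $m_3$ is an associate of $m_1$. The number of $(a,a')$ is $\ll(X/|m_1|)^4$, so the count is $\ll\sum_{m_1}(X/|m_1|)^4\ll X^4$.

**Step 2: not Step 1, and $\min(\nu,\nu')\le X^{1-1/24}$,** where the linear condition on $(a,a')$ suffices. Let $\nu\in[U,2U)$, $\nu'\in[U',2U')$ with dyadic $U,U'\le X$. There are $\ll X^\epsilon\min(U,U')^4$ quadruples $(m_i)$: choose the pair with the smaller bound; the other pair has a product determined up to units, hence $\ll X^\epsilon$ choices. As $(m_1+m_2,m_3+m_4)\ne(0,0)$, the linear condition puts $a$ on a line given $a'$, or $a'$ on a line given $a$. So the number of $(a,a')$ is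
$$\ll\frac XU\Big(\frac X{U'}\Big)^2+\Big(\frac XU\Big)^2\frac X{U'}\ll X^3\min(U,U')^{-2}\max(U,U')^{-1}.$$
In total $\ll X^{3+\epsilon}\min(U,U')^2/\max(U,U')\le X^{3+\epsilon}\min(U,U')\le X^{4-1/24+\epsilon}$. There are $O(\log^22X)$ pairs $(U,U')$, so the sum is $\ll X^4$.

**Step 3: $\nu,\nu'>X^{1-1/24}$,** where we parametrize $m_1m_2=\zeta m_3m_4$. Now $|a|,|a'|\le X^{1/24}$, giving $\ll X^{1/6}$ pairs $(a,a')$. With $p=\gcd(m_1,m_3)$ write $m_1=pq$, $m_3=ps$, $\gcd(q,s)=1$. Then $qm_2=\zeta sm_4$, so $s|m_2$; put $m_2=sw$, and $m_4=\zeta^{-1}qw$. So $|pq|,|sw|,|ps|,|qw|\le X$ and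
$$\ell\big(apq+asw-a'ps-a'\zeta^{-1}qw\big)=0.\tag{20}$$
Put
$$u=ap-\zeta^{-1}a'w,\quad u'=aw-a'p,\quad k=aq-a's,\quad k'=as-\zeta^{-1}a'q .$$
The argument of $\ell$ in (20) equals both $qu+su'$ and $pk+wk'$.

*Trivial solutions.* (I) $u=u'=0$: multiplying $ap=\zeta^{-1}a'w$ and $aw=a'p$ gives $(a/a')^2=\zeta^{-1}$, so $a,a'$ are associates, hence $a=a'$ and then $w=p$. As $|apq|=|n_1|\le X$ and $|aps|=|n_3|\le X$, the count is $\ll\sum_{a,p}(X/|ap|)^4\ll X^4$. (II) $k=k'=0$: likewise $a=a'$ and $q=s$. As $|apq|=|n_1|\le X$ and $|awq|=|asw|=|n_2|\le X$, the count is $\ll\sum_{a,q}(X/|aq|)^4\ll X^4$.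

*Solutions that are neither (I) nor (II).* Fix $a,a',\zeta$ and dyadic $P,Q,S,W\ge1$ with $|p|\in[P,2P)$, and similarly for $q,s,w$. Then $PQ,SW,PS,QW\le X$. Put $\Pi=PQSW\le X^2$. The box has $\ll\Pi^2$ elements; if $\Pi\le X^{11/6}$ this is $\ll X^{4-1/3}$. Let $\Pi>X^{11/6}$. Then each of $PQ,SW,PS,QW$ is at least $X^{5/6}$ (for instance $SW=\Pi/(PQ)$), and the largest of $P,Q,S,W$ is at least $\Pi^{1/4}\ge X^{11/24}$.

* *$Q$ largest.* If $u\ne0$: given $p,s,w$, (20) in the form $\ell(qu)=-\ell(su')$ puts $q$ on a line; count $\ll\Pi^2/Q\le X^{4-11/24}$. If $u=0$: $p$ and $w$ determine each other, $u'\ne0$ (not (I)), and (20) says $\ell(su')=0$, so $s$ is on a line; count $\ll\min(P,W)^2Q^2S=\Pi^2/(\max(P,W)^2S)\le X^4/(WS)\le X^{4-5/6}$.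
* *$S$ largest.* If $u'\ne0$: $s$ is on a line given $p,q,w$; count $\ll\Pi^2/S\le X^{4-11/24}$. If $u'=0$: $p,w$ determine each other, $u\ne0$, $\ell(qu)=0$; count $\ll\min(P,W)^2S^2Q=\Pi^2/(\max(P,W)^2Q)\le X^4/(WQ)\le X^{4-5/6}$.
* *$P$ largest.* If $k\ne0$: $p$ is on a line given $q,s,w$; count $\ll\Pi^2/P\le X^{4-11/24}$. If $k=0$: $q,s$ determine each other, $k'\ne0$ (not (II)), $\ell(wk')=0$; count $\ll\min(Q,S)^2P^2W=\Pi^2/(\max(Q,S)^2W)\le X^4/(SW)\le X^{4-5/6}$.
* *$W$ largest.* If $k'\ne0$: $w$ is on a line given $p,q,s$; count $\ll\Pi^2/W\le X^{4-11/24}$. If $k'=0$: $q,s$ determine each other, $k\ne0$, $\ell(pk)=0$; count $\ll\min(Q,S)^2W^2P=\Pi^2/(\max(Q,S)^2P)\le X^4/(QP)\le X^{4-5/6}$.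

Summing over $a,a',\zeta$ and the $O(\log^42X)$ boxes, these solutions number $\ll X^{1/6}X^{4-1/3+\epsilon}\ll X^4$. $\square$

## 9. Proof of Theorem 3: a lower bound in each of $\gg\log T$ windows

Let
$$\mathcal G=\{j\in J_s:|t_j^2-T^2|\le\eta T,\ \alpha_j\ge\alpha\}.$$
On $\mathcal G$, $t_j$ is real and $|t_j-T|\le\eta\le1$, so (15) and (16) apply.

**Step 1: replace $Z_j$ by $S^\flat$.** The moments are known for $S^\flat$, but the integral of $|\tilde\phi_j|$ involves $Z_j$. For $j\in\mathcal G$ write $Z_j=S_j^\flat+\Delta_j$. Then $\Delta_j$ is the sum of the following four terms (all sums with $\ell(n)\ne0$).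

1. The terms $M<|n|\le cT$ with $t_j$ replaced by $T$ and without $\mathrm{Err}_n$. By (17), their mean square $\mathbb E\int_0^1|\cdot|^2dx$ is $\ll\sum_{|n|>M}(M_1/|n|)^8\ll M_1^8M^{-6}=\delta^6M_1^2$.
2. $D_j=S^{\le}(t_j)-S^{\le}(T)$, where $S^{\le}(t)=\sum_{|n|\le cT}\lambda_j(n)e(\ell(n)x)(|n|/M_1)^{-2it}a_n(r)$. By Cauchy–Schwarz $|D_j|^2\le\eta\int_{T-\eta}^{T+\eta}|\partial_tS^{\le}(t)|^2dt$. Applying (17) for each fixed $t$,
$$\mathbb E\Big[\mathbf 1_{\mathcal G}\int_0^1|D_j|^2dx\Big]\ll\eta^2\sum_{n\ne0}\log^2(|n|/M_1)(1+|n|/M_1)^{-40}\ll\eta^2M_1^2 .$$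
3. $\sum_{|n|\le cT}\lambda_j(n)e(\ell(n)x)(|n|/M_1)^{-2it_j}\mathrm{Err}_n$. These coefficients depend on $j$, so (17) does not apply. Let $\bar e_n\ll T^{-7/8}(1+|n|/M_1)^{-20}$ be the uniform bound for $|\mathrm{Err}_n|$. By Minkowski and $\mathbb E[\lambda(n)^2]=1$, the mean square over $\mathcal G$ is $\le(\sum_n\bar e_n)^2\ll T^{-7/4}M_1^4=o(M_1^2)$, since $M_1^2\le cT$.
4. The terms $|n|>cT$. As $M_1^2\le cT<|n|$, we have $|n|/M_1\ge|n|^{1/2}$. By (8) they are $\ll\sum_{|n|>cT}|n|^{3-10}=o(1)$.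

Hence, uniformly in $R$ and $r\in[R,2R]$, with $C_1$ depending only on $E$ and $\chi$,
$$\mathbb E\Big[\mathbf 1_{\mathcal G}\int_0^1|\Delta_j|^2dx\Big]\le C_1\big(\delta^6+\eta^2+o(1)\big)M_1^2.\tag{21}$$

**Step 2: an $L^1$ lower bound for $S^\flat$ on $\mathcal G$.** Suppose $\mathbb P(\mathcal G^c)\le\theta:=c_0^2/(4C_0)$. By Cauchy–Schwarz and (19), $\mathbb E[\mathbf 1_{\mathcal G^c}\int_0^1|S^\flat|^2dx]\le\theta^{1/2}C_0^{1/2}M_1^2=\frac{c_0}2M_1^2$. With (18), $\mathbb E[\mathbf 1_{\mathcal G}\int_0^1|S^\flat|^2dx]\ge\frac{c_0}2M_1^2$. By Hölder (write $|S^\flat|^2=|S^\flat|^{2/3}|S^\flat|^{4/3}$),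
$$\frac{c_0}2M_1^2\le\Big(\mathbb E\Big[\mathbf 1_{\mathcal G}\int_0^1|S^\flat|dx\Big]\Big)^{2/3}\Big(\mathbb E\int_0^1|S^\flat|^4dx\Big)^{1/3},$$
so $\mathbb E[\mathbf 1_{\mathcal G}\int_0^1|S^\flat|dx]\ge c_2M_1$ with $c_2=(c_0/2)^{3/2}C_0^{-1/2}$.

**Step 3: fix the constants,** so that the hypothesis of Step 2 holds and $\Delta_j$ is harmless. The numbers $c_0,C_0,C_1,c_2,\theta$ do not depend on $\delta,\eta,\Lambda,\alpha$. In this order:

* Choose $\delta,\eta$ with $C_1(\delta^6+\eta^2)\le c_2^2/16$.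
* Choose $\Lambda$ so that the right side of (11) is $\le\theta/3$.
* Choose $\alpha$ so that the left side of (14) is $\le\theta/3$.
* For $T$ large, the continuous mass (13) is $\le\theta/3$.

A point of $\mathfrak X$ outside $\mathcal G$ has $|t^2-T^2|>\eta T$, or is a $j\in J_s$ with $|t_j-T|\le1$ and $\alpha_j<\alpha$, or is continuous with $\big||t|-T\big|\le1$. So indeed $\mathbb P(\mathcal G^c)\le\theta$. By (21) and Cauchy–Schwarz, $\mathbb E[\mathbf 1_{\mathcal G}\int_0^1|\Delta_j|dx]\le\frac{c_2}2M_1$ for $T$ large. Therefore, for all $R$ and all $r\in[R,2R]$,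
$$\mathbb E\Big[\mathbf 1_{\mathcal G}\int_0^1|Z_j(x,r)|\,dx\Big]\ge\tfrac{c_2}2M_1 .$$

**Step 4: add up the windows and pick one form.** The measure $\mathbb P$ does not depend on $R$ or $r$, so one $j$ can serve all windows at once. Integrate over $r\in[R,2R]$, divide by $R$, and sum over the $\gg\log T$ values of $R$:
$$\mathbb E\Big[\mathbf 1_{\mathcal G}\sum_R\frac1R\int_R^{2R}\!\!\int_0^1|Z_j|\,dx\,dr\Big]\gg M_1\log T .$$
As $\mathbb P$ is a probability measure, some $j\in\mathcal G$ has $\sum_RR^{-1}\int_R^{2R}\int_0^1|Z_j|\,dx\,dr\gg M_1\log T$. For this $j$, by (15), (16), the disjointness of the $A_R\subset\Omega_T$, and $|\rho_j(1)\Gamma(2it_j)|=\alpha_j/T\ge\alpha/T$,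
$$\int_{\Omega_T}|\tilde\phi_j|\,d\mu\ge\sum_R\frac1{4e^2R}\int_R^{2R}\!\!\int_0^1|F_j^\sharp|\,dx\,dr\gg\frac\alpha T\,M_1\log T\gg T^{-1/2}\log T,$$
where the last implied constant depends on the fixed constants $\delta,c,\alpha>0$, since $M_1=\delta\sqrt{cT}$. Here $T\in[X,2X]$, $j\in J_s$ and $|t_j-T|\le1$, for every $X$ beyond some $X_0$. This proves Theorem 3, hence Theorem 2, and the conjecture is disproved. $\blacksquare$
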